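\title{Amalgamating analytic classes of Schur spaces with a Schauder basis}

\begin{abstract}
We prove that for every analytic class of Schur spaces with a Schauder basis there is a Schur space with a Schauder basis that contains a complemented isomorphic copy of every member of the class. The basis can be taken monotone and the copies $1$-complemented, at a Banach--Mazur distance controlled by the basis constants. The core of the proof is an amalgamation theorem for norms given along the branches of the binary tree. The amalgamated norm sums the branch norms over families of segments whose complexity is bounded by a combinatorial rank, and this bound allows norming functionals of a subsequence of any block sequence to be glued into one bounded functional.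
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A Banach space is a \emph{Schur space} if every weakly convergent sequence in it is norm convergent. Finite-dimensional spaces and $\ell_1$ are Schur spaces; $c_0$ is not, since its unit vector basis is weakly null. Given a collection $\mathcal C$ of Schur spaces with a basis, we ask whether one Schur space with a basis can contain all members of $\mathcal C$ as complemented subspaces.

To measure how complicated a collection of spaces is, one views spaces as points. Let $K=C(\{0,1\}^{\mathbb N})$. Every separable Banach space is linearly isometric to a closed subspace of $K$. The set $\mathrm{SB}$ of all closed linear subspaces of $K$, with the Effros--Borel structure, is a standard Borel space, and a set of separable Banach spaces is called \emph{analytic} if it is an analytic subset of $\mathrm{SB}$ (the definitions are recalled in Section~\ref{sec:prelim}).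

Argyros and Dodos proved the following. Let $\mathcal P$ be the class of spaces with a shrinking Schauder basis, the class of reflexive spaces with a Schauder basis, or the class of $\ell_1$-saturated spaces with a Schauder basis. Then for every analytic set $\mathcal C$ of spaces from $\mathcal P$ there is a space $E$ in $\mathcal P$ that contains a complemented isomorphic copy of every member of $\mathcal C$.

Here a space is $\ell_1$-saturated if each of its infinite-dimensional closed subspaces contains an isomorphic copy of $\ell_1$. Schur spaces are $\ell_1$-saturated: an infinite-dimensional closed subspace contains a bounded sequence with no norm Cauchy subsequence, hence, by the Schur property, with no weakly Cauchy subsequence, and Rosenthal's $\ell_1$ theorem gives a subsequence equivalent to the unit vector basis of $\ell_1$. So an analytic class of Schur spaces with a basis can be amalgamated into an $\ell_1$-saturated space. Saturation asks for one good sequence in each subspace, while the Schur property restricts all sequences, and it is natural to ask whether the stronger property survives amalgamation. The problem is posed in \cite{Kurka}.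

\medskip
\noindent\textbf{Problem.} Let $\mathcal C\subset\mathrm{SB}$ be an analytic set such that every $X\in\mathcal C$ is a Schur space with a Schauder basis. Must there be a Schur space $E$ with a Schauder basis that contains a complemented isomorphic copy of every member of $\mathcal C$?
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
For every analytic set $\mathcal C\subset\mathrm{SB}$ consisting of Schur spaces with a Schauder basis there is a Schur space $E$ with a Schauder basis that contains a complemented isomorphic copy of every $X\in\mathcal C$.
\end{theorem}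

Theorem~\ref{thm:main} follows at once from a quantitative form.

\begin{theorem}\label{thm:strong}
Let $\mathcal C$ be as in Theorem~\ref{thm:main} and let $\varepsilon>0$. There is a Schur space $E$ with a monotone Schauder basis such that every $X\in\mathcal C$ having a Schauder basis with basis constant $\lambda$ is at Banach--Mazur distance at most $(1+\varepsilon)\lambda$ from a $1$-complemented subspace of $E$.
\end{theorem}

The next result shows that analyticity is the right hypothesis: a class that fits into one separable Schur space is always contained in an analytic class of the kind considered.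

\begin{theorem}\label{thm:char}
For a set $\mathcal C\subset\mathrm{SB}$ of spaces with Schauder bases the following are equivalent:
\begin{itemize}
\item[(a)] some separable Schur space contains isomorphic copies of all members of $\mathcal C$;
\item[(b)] $\mathcal C$ is contained in an analytic set of Schur spaces with Schauder bases;
\item[(c)] some Schur space with a monotone basis contains, for each $X\in\mathcal C$, a $1$-complemented subspace isomorphic to $X$.
\end{itemize}
\end{theorem}

\subsection*{The countable case}
A countable class $\mathcal C=\{X_0,X_1,\dots\}$ is analytic, and for it Theorem~\ref{thm:main} has a short proof that is the model for everything below. Renorm each $X_n$ so that its basis is monotone (take the supremum of the norms of the partial sums) and let $E=(\bigoplus_nX_n)_{\ell_1}$. Each $X_n$ is $1$-complemented in $E$, and listing all basis vectors in one sequence that respects the order within each $X_n$ gives a monotone basis of $E$. To see that $E$ is Schur, suppose that $(x_m)$ is weakly null and $\|x_m\|\ge\theta>0$. For each $n$ the coordinates $x_m(n)$ are weakly null in $X_n$, so $\|x_m(n)\|\to0$ as $m\to\infty$.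 Hence there are $m_1<m_2<\cdots$ and disjoint finite sets $J_i\subset\mathbb N$ with $\sum_{n\notin J_i}\|x_{m_i}(n)\|<\theta/4$. For $n\in J_i$ choose $\varphi_n\in X_n^*$ of norm at most $1$ with $\varphi_n(x_{m_i}(n))=\|x_{m_i}(n)\|$, and put $f(x)=\sum_i\sum_{n\in J_i}\varphi_n(x(n))$. Then $|f(x)|\le\|x\|$, while $|f(x_{m_i})|\ge3\theta/4-\theta/4$ for all $i$. This contradicts the weak nullity of $(x_m)$.

The argument \emph{glues norming functionals} of the vectors $x_{m_i}$ into one bounded functional, and the $\ell_1$-sum is what keeps the glued functional bounded. This suggests a positive answer. But an $\ell_1$-sum of uncountably many spaces is not separable. An uncountable class has to be arranged along the branches of a countable tree, one basis vector at each node, so that different spaces share their initial basis vectors. The norm of $E$ must then agree with the norm of the given space along each branch and behave like an $\ell_1$-sum across branches. The two most obvious norms of this kind produce copies of $c_0$ (Examples~\ref{ex:comb} and~\ref{ex:levels}), so the positive answer depends on finding the right norm.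

Section~\ref{sec:tree} defines this norm, Section~\ref{sec:schur} proves that it preserves the Schur property, and Section~\ref{sec:renorm} renorms the space so that the branch spaces become $1$-complemented. Section~\ref{sec:coding} arranges an analytic class along the branches of the binary tree and proves Theorems~\ref{thm:main} and~\ref{thm:strong}. Section~\ref{sec:univ} proves Theorem~\ref{thm:char} and treats classes without bases.

\section{Conventions and standard facts}\label{sec:prelim}

Spaces are real Banach spaces; in the complex case one replaces rational scalars by complex rational ones throughout. We let $\mathbb N=\{0,1,2,\dots\}$.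

\subsection*{Bases and Schur spaces}
A \emph{Schauder basis} of $X$ is an infinite sequence $(z_j)_{j\ge0}$ such that every $x\in X$ has a unique expansion $x=\sum_ja_jz_j$. A sequence $(z_j)$ of nonzero vectors with dense linear span is a Schauder basis if and only if there is $N$ with
\begin{equation}\label{eq:basis}
\Big\|\sum_{j<m}a_jz_j\Big\|\le N\Big\|\sum_{j<l}a_jz_j\Big\|\qquad\text{for all }m\le l\text{ and all scalars }a_j .
\end{equation}
The least such $N$ is the \emph{basis constant} $\lambda$, and the basis is \emph{monotone} if $\lambda=1$. Writing $a_jz_j$ as a difference of two partial sums gives $|a_j|\,\|z_j\|\le2\lambda\|\sum_ia_iz_i\|$. Replacing $z_j$ by $z_j/\|z_j\|$ does not change $\lambda$.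

The \emph{Banach--Mazur distance} of isomorphic spaces $X,Y$ is the infimum of $\|S\|\,\|S^{-1}\|$ over isomorphisms $S$ of $X$ onto $Y$. A subspace is \emph{$1$-complemented} if it is the range of a projection of norm at most $1$.

To prove that a space is Schur it suffices to show that weakly null sequences are norm null. The Schur property passes to isomorphic spaces and, since functionals on a subspace extend by the Hahn--Banach theorem, to closed subspaces.

\subsection*{Analytic sets}
The Effros--Borel structure on $\mathrm{SB}$ is the $\sigma$-algebra generated by the sets $\{X\in\mathrm{SB}:X\cap U\ne\emptyset\}$, $U\subset K$ open. A subset of a standard Borel space $S$ is \emph{analytic} if it is the projection of a Borel subset of $S\times\mathbb N^{\mathbb N}$. Borel sets are analytic, and finite intersections, Borel preimages and Borel images (in particular projections) of analytic sets are analytic. We use two further facts.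

\emph{Selectors.} By the Kuratowski--Ryll-Nardzewski selection theorem there are Borel maps $g_n:\mathrm{SB}\to K$, $n\in\mathbb N$, such that $\{g_n(X):n\in\mathbb N\}$ is a dense subset of $X$ for every $X\in\mathrm{SB}$.

\emph{Trees.} A \emph{pruned tree} on a countable set $L$ is a nonempty set $\mathcal T$ of finite sequences in $L$ that is closed under initial segments and in which every element has a proper extension; $[\mathcal T]$ is the set of infinite sequences all of whose finite initial segments $\tau|m$ lie in $\mathcal T$. Every $t\in\mathcal T$ is an initial segment of some $\tau\in[\mathcal T]$. Every nonempty analytic set $\mathfrak B\subset\mathbb N^{\mathbb N}$ is the projection to the first coordinate of $[\mathcal S]$ for a pruned tree $\mathcal S$ on $\mathbb N\times\mathbb N$. Identifying $\mathbb N\times\mathbb N$ with $\mathbb N$ and letting $\pi:\mathbb N\to\mathbb N$ be the first coordinate, we get a pruned tree $\mathcal T$ on $\mathbb N$ with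
\begin{equation}\label{eq:treerep}
\mathfrak B=\big\{(\pi(\tau(j)))_{j\ge0}:\tau\in[\mathcal T]\big\}.
\end{equation}

\begin{lemma}\label{lem:borel}
The following sets are Borel:
\begin{itemize}
\item[(a)] $\{(X,z)\in\mathrm{SB}\times K:z\in X\}$;
\item[(b)] $\{(X,(z_j))\in\mathrm{SB}\times K^{\mathbb N}:(z_j)\text{ is a Schauder basis of }X\}$;
\item[(c)] $\{X\in\mathrm{SB}:\dim X=\infty\}$.
\end{itemize}
\end{lemma}

\begin{proof}
In each case we express the condition by countably many quantifiers over countable sets, applied to inequalities between Borel functions.

(a) $z\in X$ if and only if $\inf_n\|z-g_n(X)\|=0$.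

(b) By the criterion above, $(z_j)$ is a Schauder basis of $X$ if and only if: $0\ne z_j\in X$ for all $j$; for all $n$ and all $m\ge1$ some rational combination of the $z_j$ is within $1/m$ of $g_n(X)$; and for some $N\in\mathbb N$ the inequality \eqref{eq:basis} holds for all $m\le l$ and all rational $a_j$, hence by continuity for all scalars.

(c) We have $\dim X\ge m$ if and only if there are $i_1,\dots,i_m$ and a rational $r>0$ with $\|\sum_la_lg_{i_l}(X)\|\ge r\max_l|a_l|$ for all rational $a_1,\dots,a_m$. Indeed, the inequality extends to all scalars and makes the $g_{i_l}(X)$ linearly independent. Conversely, if $\dim X\ge m$, the dense set $\{g_n(X)\}$ does not lie in a subspace of dimension less than $m$, because such a subspace is closed; so it contains $m$ independent vectors, and $r$ exists because all norms on their span are equivalent.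
\end{proof}

\begin{remark}\label{rem:findim}
With our convention, spaces with a Schauder basis are infinite-dimensional. The answer to the Problem does not change if finite-dimensional spaces are admitted. By Lemma~\ref{lem:borel}(c) the infinite-dimensional members of an analytic class form an analytic class, to which Theorem~\ref{thm:main} applies. The resulting $E$ is infinite-dimensional, so it has subspaces of every finite dimension; these are complemented, and spaces of the same finite dimension are isomorphic.
\end{remark}

\section{Norms along the branches of the binary tree}\label{sec:tree}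

\subsection*{Notation and data}
Let $\Delta=2^{<\mathbb N}$ be the set of finite words in the letters $0,1$, called \emph{nodes} and ordered by extension $\sqsubseteq$. The length of $c$ is $|c|$, concatenation is written $c^\frown d$ or by juxtaposition, and $c\wedge d$ is the longest common initial segment of $c$ and $d$. We identify $\sigma\in2^{\mathbb N}$ with the set of its finite initial segments and call it a \emph{branch}; every chain in $\Delta$ is contained in a branch. A \emph{subtree} is a nonempty downward closed subset of $\Delta$. We put $\operatorname{cone}(c)=\{d:d\sqsupseteq c\}$. A \emph{segment} is a set $[a,b]=\{c:a\sqsubseteq c\sqsubseteq b\}$ with $a\sqsubseteq b$. If $s$ is a segment and $A$ a subtree, then $s\cap A$ is an initial part and $s\setminus A$ a final part of $s$, and each is a segment or empty.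

Fix an infinite set $\Lambda\subset\Delta$. Let $c_{00}(\Lambda)$ be the space of finitely supported scalar functions on $\Lambda$, with unit vectors $e_t$. For $A\subset\Delta$ let $P_Ax$ be the function equal to $x$ on $A\cap\Lambda$ and to $0$ elsewhere; thus $P_AP_{A'}=P_{A\cap A'}$. A \emph{chain vector} is an $x\in c_{00}(\Lambda)$ whose support is a chain. If $s$ is a segment or a branch, $P_sx$ is a chain vector for every $x$.

The data to be amalgamated are a function $\nu$ on the chain vectors such that
\begin{itemize}
\item[(N1)] $\nu$ is a norm on $c_{00}(\Lambda\cap\sigma)$ for every branch $\sigma$;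
\item[(N2)] $\nu(P_Ax)\le\nu(x)$ for every chain vector $x$ and every subtree $A$.
\end{itemize}
Let $X_\sigma$ be the completion of $(c_{00}(\Lambda\cap\sigma),\nu)$; it may be finite-dimensional. Condition (N2) says that the unit vectors, listed along the branch, are monotone in $X_\sigma$. It yields the estimate
\begin{equation}\label{eq:two}
\nu(P_sx)\le2\nu(x)\qquad\text{for every chain vector }x\text{ and every segment }s,
\end{equation}
because for $s=[a,b]$ we have $P_sx=P_{[\emptyset,b]}x-P_Ax$, where $A$, the set of proper initial segments of $a$, is a subtree or empty.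

We look for a norm on $c_{00}(\Lambda)$ that is equivalent to $\nu$ on each branch and whose completion is Schur whenever all $X_\sigma$ are.

\subsection*{Two norms that fail}
In all examples of this paper we take $\Lambda=\Delta$ and $\nu(x)=\sum_t|x(t)|$, so that every $X_\sigma$ is $\ell_1$. These data could be amalgamated by $\ell_1(\Delta)$; we use them to test recipes that make sense for every $\nu$. The first recipe is
\[
\|x\|_0=\sup_\sigma\nu(P_\sigma x).
\]

\begin{example}[the comb]\label{ex:comb}
A branch contains at most one of the nodes $0^n1$. Hence $\|\sum_na_ne_{0^n1}\|_0=\max_n|a_n|$, and the completion of $\|\cdot\|_0$ contains $c_0$.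
\end{example}

To obtain $\ell_1$-behavior across branches, one should add the quantities $\nu(P_sx)$ over a family of segments $s$. To keep the norm equivalent to $\nu$ on a branch, only boundedly many members of the family may meet it. So let $\|x\|'_k$ be the supremum of $\sum_{s\in F}\nu(P_sx)$ over finite families $F$ of segments such that each branch meets at most $k$ members, and let $\|x\|'=\|x\|_0+\sum_{k\ge1}2^{-k}\|x\|'_k$.

\begin{example}[full levels]\label{ex:levels}
Let $y_n=2^{-n}\sum_{|t|=n}e_t$, $x=\sum_na_ny_n$ (a finite sum) and $\alpha=\max_n|a_n|$. The singletons of level $n$ show $\|x\|'_1\ge|a_n|$. For a segment $s$ with least node $\min s$ we have $\nu(P_sx)\le\alpha\sum_{t\in s}2^{-|t|}\le2\alpha\,2^{-|\min s|}$. Let $\mathsf p$ be the uniform product measure on $2^{\mathbb N}$. If each branch meets at most $k$ members of $F$, then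
\[
\sum_{s\in F}2^{-|\min s|}=\int\#\{s\in F:\min s\in\sigma\}\,d\mathsf p(\sigma)\le k .
\]
So $\|x\|'_k\le2k\alpha$, and $\|x\|_0\le\alpha\sum_n2^{-n}=2\alpha$. Since $\sum_{k\ge1}k2^{-k}=2$, we get $\frac12\alpha\le\|x\|'\le6\alpha$, and the completion of $\|\cdot\|'$ contains $c_0$.
\end{example}

In Example~\ref{ex:levels} gluing breaks down: the family that norms $y_n$ meets every branch, so the union of $j$ such families meets every branch $j$ times. The remedy is to forbid families that spread over a full binary tree. We measure spreading by a rank.

\subsection*{Rank}
Let $A$ be a subtree. An \emph{embedding of height $m$} into $A$ is a map $\psi:2^{\le m}\to A$, defined on the words of length at most $m$, with $\psi(w)^\frown i\sqsubseteq\psi(w^\frown i)$ for $|w|<m$ and $i\in\{0,1\}$. Its \emph{root} is $\psi(\emptyset)$, and its image lies in the cone of the root. For $c\in A$ let $\operatorname{rk}_A(c)\in\{0,1,\dots,\infty\}$ be the supremum of the heights of embeddings into $A$ whose root extends $c$, and let $\operatorname{rk}(A)=\operatorname{rk}_A(\emptyset)$. Restricting $\psi$ to shorter words lowers the height, so $\operatorname{rk}_A(c)\ge i$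 means that there is such an embedding of height exactly $i$. The rank is the height of the largest full binary tree that branches inside $A$.

\begin{lemma}\label{lem:rank}
Let $A$, $B$, $U$, $T_n$ be subtrees and let $i,k,l\in\mathbb N$.
\begin{itemize}
\item[(a)] If $A\subset U$, then $\operatorname{rk}(A)\le\operatorname{rk}(U)$. If $c\sqsubseteq d$ in $A$, then $\operatorname{rk}_A(d)\le\operatorname{rk}_A(c)\le\operatorname{rk}(A)$.
\item[(b)] If $d,d'\in A$ are incomparable and $\operatorname{rk}_A(d),\operatorname{rk}_A(d')\ge i$, then $\operatorname{rk}_A(d\wedge d')\ge i+1$.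
\item[(c)] Let $Z=\{c\in A:\operatorname{rk}_A(c)=i\}$ and let $M$ be the set of minimal elements of $Z$. The elements of $M$ are pairwise incomparable, $Z$ is the disjoint union of the sets $Z_\mu=Z\cap\operatorname{cone}(\mu)$, $\mu\in M$, and each $Z_\mu$ is a chain.
\item[(d)] If $B\subset U$, $\operatorname{rk}(B)\le k$ and $\operatorname{rk}_U(c)\le l$ for all $c\in U\setminus B$, then $\operatorname{rk}(U)\le k+l+1$.
\item[(e)] If $\operatorname{rk}(T_n)\le k$ for all $n$ and every node of $B$ belongs to $T_n$ for all large $n$, then $\operatorname{rk}(B)\le k$.
\end{itemize}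
\end{lemma}

\begin{proof}
(a) In each case the supremum is taken over a smaller set of embeddings.

(b) Let $c=d\wedge d'\in A$. One of $d,d'$ extends $c^\frown0$ and the other $c^\frown1$; say $d\sqsupseteq c^\frown0$. Let $\psi_0,\psi_1$ be embeddings of height $i$ with roots extending $d,d'$. Then $\psi(\emptyset)=c$, $\psi(0^\frown w)=\psi_0(w)$, $\psi(1^\frown w)=\psi_1(w)$ is an embedding of height $i+1$.

(c) Distinct minimal elements are incomparable. The initial segments of $c\in Z$ form a finite chain, so exactly one of them is in $M$. If $d,d'\in Z_\mu$ were incomparable, then $d\wedge d'\sqsupseteq\mu$, and (b) and (a) would give $i+1\le\operatorname{rk}_A(d\wedge d')\le\operatorname{rk}_A(\mu)=i$.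

(d) Let $\psi$ be an embedding of height $m\ge l+1$ into $U$ and let $|w|\le m-l-1$. Then $w'\mapsto\psi(w^\frown w')$ is an embedding of height $m-|w|\ge l+1$ with root $\psi(w)$, so $\operatorname{rk}_U(\psi(w))>l$ and $\psi(w)\in B$. Thus $\psi$ restricts to an embedding of height $m-l-1$ into $B$, and $m-l-1\le k$.

(e) An embedding into $B$ has finite image, which lies in $T_n$ for large $n$.
\end{proof}

A subtree has rank $0$ exactly when it is a chain: two incomparable nodes give rank at least $1$ by (b), and an embedding of height $1$ has incomparable values $\psi(0),\psi(1)$. Let $W_r$ be the subtree of words with at most $r$ letters $1$. Then $\operatorname{rk}(W_r)=r$, because the identity on $2^{\le r}$ is an embedding, while $\psi(1^m)$ has at least $m$ letters $1$ for every embedding $\psi$ of height $m$. The nodes of the comb in Example~\ref{ex:comb} lie in $W_1$, whereas a subtree containing all of level $n$ has rank at least $n$.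

\subsection*{The space $E$}
A \emph{family} is a finite indexed family $F$ of segments; repetitions are allowed. For $F\neq\emptyset$, its \emph{tree} $T_F$ is the set of nodes $c$ with $c\sqsubseteq\max s$ for some $s\in F$.

\begin{definition}\label{def:adm}
Let $k\ge1$. A family $F$ is \emph{$k$-admissible} if $F=\emptyset$, or if $\operatorname{rk}(T_F)\le k$ and every branch meets at most $k$ members of $F$ (counted by index).
\end{definition}

Deleting members, or replacing members by subsegments, preserves $k$-admissibility, since it shrinks $T_F$ and does not create new intersections with branches. For $x\in c_{00}(\Lambda)$ put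
\[
\|x\|_k=\sup\Big\{\sum_{s\in F}\nu(P_sx):F\text{ is }k\text{-admissible}\Big\}\quad(k\ge1),\qquad
\|x\|_E=\|x\|_0+\sum_{k\ge1}2^{-k}\|x\|_k .
\]
A node lies on a branch, hence in at most $k$ members of a $k$-admissible family, so $\|x\|_k\le k\sum_t|x(t)|\nu(e_t)$ and the series converges. By (N1) each $x\mapsto\nu(P_sx)$ is a seminorm, so each $\|\cdot\|_k$ is a seminorm; and $\|\cdot\|_0$ is a norm, since a node in the support of $x$ lies on some branch. Let $E$ be the completion of $(c_{00}(\Lambda),\|\cdot\|_E)$. We note that
\begin{equation}\label{eq:zeroone}
\|x\|_0\le\|x\|_1,\qquad\|x\|_k\le2^k\|x\|_E .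
\end{equation}
For the first inequality, $P_\sigma x=P_{[\emptyset,b]}x$ for a long enough $b\in\sigma$, and the family $\{[\emptyset,b]\}$ is $1$-admissible because its tree is a chain.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] For a chain vector $x$ we have $\nu(x)\le\|x\|_E\le5\nu(x)$.
\item[(b)] For each branch $\sigma$, $P_\sigma$ extends to a bounded projection of $E$ onto the closure of $c_{00}(\Lambda\cap\sigma)$, which is isomorphic to $X_\sigma$.
\item[(c)] Enumerate $\Lambda=\{t_0,t_1,\dots\}$ with nondecreasing lengths. Then $(e_{t_m})_{m\ge0}$ is a monotone basis of $E$.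
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x$ be supported in the branch $\sigma$. Branches are subtrees, so (N2) gives $\nu(P_{\sigma'}x)\le\nu(x)=\nu(P_\sigma x)$ for all $\sigma'$, that is, $\|x\|_0=\nu(x)$. If $F$ is $k$-admissible, then $P_sx=0$ except for the at most $k$ members $s$ that meet $\sigma$, and for these \eqref{eq:two} applies. So $\|x\|_k\le2k\nu(x)$, and $\|x\|_E\le(1+\sum_k2k2^{-k})\nu(x)=5\nu(x)$.

(b) By (a), $\|P_\sigma x\|_E\le5\nu(P_\sigma x)\le5\|x\|_0\le5\|x\|_E$ on $c_{00}(\Lambda)$. The extension to $E$ is a projection with values in the closure of $c_{00}(\Lambda\cap\sigma)$, on which it is the identity. By (a) again this closure is isomorphic to $X_\sigma$.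

(c) Let $m\ge1$, $A_m=\{t_0,\dots,t_{m-1}\}$, and let $D_m$ be the subtree of all initial segments of elements of $A_m$. A node of $\Lambda$ that is a proper initial segment of some $t\in A_m$ is shorter than $t$, so it is listed before $t$. Hence $D_m\cap\Lambda=A_m$ and $P_{A_m}=P_{D_m}$. For every segment or branch $s$, (N2) gives $\nu(P_sP_{A_m}x)=\nu(P_{D_m}P_sx)\le\nu(P_sx)$. Therefore $\|P_{A_m}x\|_k\le\|x\|_k$ for all $k\ge0$, and \eqref{eq:basis} holds with $N=1$.
\end{proof}

The levels of $\Delta$ are finite, so for each $q$ the set $\{t\in\Lambda:|t|<q\}$ is an initial piece of the enumeration in (c). Let $Q_q$ be the corresponding basis projection of $E$. It has finite rank and norm at most $1$, and $Q_qx\to x$ as $q\to\infty$ for every $x\in E$.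

\section{The Schur property of $E$}\label{sec:schur}

\begin{theorem}\label{thm:amalg}
If $(x_n)\subset E$ is weakly null and $\|P_\sigma x_n\|_E\to0$ for every branch $\sigma$, then $\|x_n\|_E\to0$. Consequently, if all $X_\sigma$ are Schur spaces, then $E$ is a Schur space.
\end{theorem}

The second statement follows from the first: if $(x_n)$ is weakly null, then $(P_\sigma x_n)$ is weakly null in an isomorphic copy of the Schur space $X_\sigma$, hence norm null.

The vectors $y_n$ of Example~\ref{ex:levels} are no longer an obstruction. As $\|\cdot\|_E\le\|\cdot\|'$, they are the image of the unit vector basis of $c_0$ under a bounded operator into $E$, hence weakly null; and $\|P_\sigma y_n\|_E\le5\cdot2^{-n}$. So the theorem says that $\|y_n\|_E\to0$.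

\subsection*{Two model cases}
The proof takes vectors $y_n$ on higher and higher levels, each normed by a $k$-admissible family $F_n$, and tries to unite the $F_n$ into one admissible family. The trees $T_{F_n}$ have a pointwise convergent subsequence with a limit tree $B$, and the mass of $y_n$ lies either outside or inside $B$. The next two examples, with $k=1$, show what happens in each case.

\begin{example}[mass outside the limit tree]\label{ex:outside}
For $n\ge1$ let $y_n=2^{-n}\sum_{j<2^n}e_{0^n10^j1}$, the average over a comb attached at $0^n1$. Let $F_n$ consist of the singletons of the support of $y_n$. The nodes $0^n10^j1$ ($n\ge 1$, $j\ge0$) are pairwise incomparable. The only nodes of $T_{F_n}$ with two immediate successors in $T_{F_n}$ have the form $0^n10^j$, and the successor $0^n10^j1$ is maximal; so $\operatorname{rk}(T_{F_n})\le1$, and $F_n$ is $1$-admissible. The trees $T_{F_n}$ converge pointwise to the chain $B=\{0^m:m\ge0\}$, and the supports lie outside $B$.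

The union of finitely many $F_n$ meets each branch at most once and its tree lies in $W_2$. So it is $2$-admissible, and $\|\sum a_ny_n\|_2\ge\sum|a_n|$: gluing succeeds at the price of a larger rank. This price is unavoidable. Let $F$ be $1$-admissible. If $T_F$ contains two nodes of the support of $y_n$, then $\operatorname{rk}_{T_F}(0^n1)\ge1$ by Lemma~\ref{lem:rank}(b),(a); if this happened for two values of $n$, then (b) would give $\operatorname{rk}(T_F)\ge2$. So it happens for at most one $n$. As each node lies in at most one member of $F$,
\[
\max_n|a_n|\le\Big\|\sum_na_ny_n\Big\|_1\le\max_n|a_n|+\sum_{n\ge1}2^{-n}|a_n|\le2\max_n|a_n| .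
\]
Thus the completion of $\|\cdot\|_0+\|\cdot\|_1$ contains $c_0$. This is why $\|\cdot\|_E$ does not stop at $k=1$.
\end{example}

\begin{example}[mass inside the limit tree]\label{ex:inside}
For $n\ge1$ let $y_n=\frac1n\sum_{m<n}e_{0^m10^{n-m-1}}$, the average over the nodes of level $n$ on the \emph{teeth} $\{0^m10^j:j\ge0\}$ of $W_1$. The family $F_n$ of singletons of the support is $1$-admissible, $\|y_n\|_1=1$, and $T_{F_n}\subset W_1$ converges pointwise to $B=W_1$. Now the rank of a union stays at most $1$, but the branch $100\cdots$ meets every $F_n$. What helps is that $\nu(P_\sigma y_n)\le1/n$: finitely many teeth carry a vanishing part of $y_n$, so teeth that were used earlier may be discarded. Let $G_j$ consist of the singletons $\{0^m10^{2^j-m-1}\}$ with $2^{j-1}\le m<2^j$, $j\ge1$ (Figure~\ref{fig:teeth}). Each tooth carries at most one member of $G=\bigcup_jG_j$, so finite subfamilies of $G$ are $1$-admissible. The functional $f(x)=\sum_{\{t\}\in G}x(t)$ satisfies $|f(x)|\le\|x\|_1\le2\|x\|_E$ and $f(y_{2^j})=\frac12$ for all $j$.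
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\draw[thick] (0,0) -- (-8.7,-8.7);
\foreach \m in {0,...,7} {\draw ({-\m},{-\m}) -- ({1-\m},{-\m-1}) -- ({1-\m},-8.7);}
\foreach \x/\y in {0/-2,-1/-4,-2/-4,-3/-8,-4/-8,-5/-8,-6/-8} {\fill (\x,\y) circle (0.17);}
\foreach \x/\y in {1/-2,1/-4,0/-4,1/-8,0/-8,-1/-8,-2/-8} {\draw[fill=white] (\x,\y) circle (0.17);}
\node[above] at (0,0) {$\emptyset$};
\node[right] at (1.4,-2) {level $2$};
\node[right] at (1.4,-4) {level $4$};
\node[right] at (1.4,-8) {level $8$};
\end{tikzpicture}
\caption{The tree $W_1$ of binary words with at most one letter $1$: the spine $\{0^m\}$ (thick) and the teeth $\{0^m10^j\}$ (vertical). The marked nodes on levels $2,4,8$ are the supports of $y_2,y_4,y_8$ in Example~\ref{ex:inside}. Hollow nodes are discarded; the filled nodes, half of each support, meet every branch at most once.}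
\label{fig:teeth}
\end{figure}

In Example~\ref{ex:inside} the nodes of $B$ of local rank $1$ form the spine and those of local rank $0$ form the teeth. Lemma~\ref{lem:rank}(c) provides such a decomposition into chains for every tree of finite rank.

\subsection*{Reduction to block sequences}
Suppose that the first statement of Theorem~\ref{thm:amalg} fails. Passing to a subsequence, $\|x_n\|_E\ge\theta>0$ for all $n$. Put $p_1=0$. Given $p_j$, we have $\|Q_{p_j}x_n\|_E\to0$, because $(x_n)$ is weakly null and $Q_{p_j}$ has finite rank. Choose $n_j>n_{j-1}$ with $\|Q_{p_j}x_{n_j}\|_E\le\theta/4^{j+1}$, then $q_j>p_j$ with $\|x_{n_j}-Q_{q_j}x_{n_j}\|_E\le\theta/4^{j+1}$, and put $p_{j+1}=q_j$. The vectors $z_j=(Q_{q_j}-Q_{p_j})x_{n_j}\in c_{00}(\Lambda)$ satisfy $\|z_j-x_{n_j}\|_E\le2\theta/4^{j+1}$. Hence $\|z_j\|_E\ge\theta/2$, $(z_j)$ is weakly null, and $\|P_\sigma z_j\|_E\to0$ for each $\sigma$. Dividing by the norms, which are bounded below, and using $\nu(P_\sigma\,\cdot)\le\|P_\sigma\,\cdot\|_E$, we obtain $y_n\in c_{00}(\Lambda)$ and intervals $I_n=[p_n,q_n)$ with $p_n<q_n\le p_{n+1}$ such that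
\begin{equation}\label{eq:block}
\begin{gathered}
\|y_n\|_E=1,\qquad|t|\in I_n\text{ for }t\in\operatorname{supp}y_n,\\
(y_n)\text{ is weakly null},\qquad\nu(P_\sigma y_n)\to0\text{ for every }\sigma .
\end{gathered}
\end{equation}
These properties pass to subsequences. We shall find $f\in E^*$ with $f(y_n)\not\to0$.

Say that a family \emph{lies in levels $I$} if $|c|\in I$ for all nodes $c$ of all its members. If $F$ is $k$-admissible, intersect each member with the set $\{c:|c|\in I_n\}$ and discard the empty intersections. The new family is $k$-admissible, lies in levels $I_n$, and gives the same sum $\sum_s\nu(P_sy_n)$. So $\|y_n\|_k$ is computed by families lying in levels $I_n$.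

\begin{lemma}[gluing]\label{lem:glue}
Let $n_1<n_2<\cdots$. For each $j$ let $G_j$ be a family lying in levels $I_{n_j}$, with weights $\omega_s>0$ for $s\in G_j$. Suppose that there are $C,\gamma>0$ such that
\[
\sum_j\sum_{s\in G_j}\omega_s\nu(P_sx)\le C\|x\|_E\quad(x\in c_{00}(\Lambda)),\qquad\sum_{s\in G_j}\omega_s\nu(P_sy_{n_j})\ge\gamma\quad(j\ge1).
\]
Then $(y_n)$ is not weakly null. The first condition holds with $\omega_s=1$ and $C=2^l$ if every finite subfamily of the indexed union $\bigcup_jG_j$ is $l$-admissible.
\end{lemma}

\begin{proof}
For $s\in G_j$ the Hahn--Banach theorem gives a functional $\varphi_s$ of norm at most $1$ on $(c_{00}(\Lambda\cap s),\nu)$ with $\varphi_s(P_sy_{n_j})=\nu(P_sy_{n_j})$. Put $f(x)=\sum_j\sum_{s\in G_j}\omega_s\varphi_s(P_sx)$. Then $|f(x)|\le C\|x\|_E$, so $f$ extends to an element of $E^*$. The intervals $I_n$ are disjoint, so $P_sy_{n_j}=0$ for $s\in G_i$, $i\ne j$, and $f(y_{n_j})\ge\gamma$ for all $j$. For the last statement, every finite partial sum of $\sum_s\nu(P_sx)$ is at most $\|x\|_l\le2^l\|x\|_E$.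
\end{proof}

The norm $\|y_n\|_E=1$ is spread over the seminorms $\|\cdot\|_k$. Either it moves to larger and larger $k$, or a fixed $k$ keeps a part of it.

\subsection*{Case 1: $\|y_n\|_k\to0$ for every $k\ge1$}
Here no union of families is needed: different vectors are normed with different values of $k$, and the sum over $k$ in $\|\cdot\|_E$ plays the role of the $\ell_1$-sum of Section~\ref{sec:intro}. By \eqref{eq:zeroone}, $\|y_n\|_0\to0$. Choose $1=a_1<a_2<\cdots$ and $n_1<n_2<\cdots$ inductively. Given $a_j$, choose $n_j$ with $\|y_{n_j}\|_0<\frac14$ and $\sum_{1\le k<a_j}2^{-k}\|y_{n_j}\|_k<\frac14$, and then $a_{j+1}>a_j$ with $\sum_{k\ge a_{j+1}}2^{-k}\|y_{n_j}\|_k<\frac14$. As $\|y_{n_j}\|_E=1$,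
\[
\sum_{a_j\le k<a_{j+1}}2^{-k}\|y_{n_j}\|_k>\frac14 .
\]
For $a_j\le k<a_{j+1}$ pick a $k$-admissible family $H_k$ in levels $I_{n_j}$ with $\sum_{s\in H_k}\nu(P_sy_{n_j})\ge\frac12\|y_{n_j}\|_k$. Let $G_j$ be the indexed union of the $H_k$, $a_j\le k<a_{j+1}$, with weight $2^{-k}$ on members of $H_k$. Each $k\ge1$ is used once, so $\sum_j\sum_{s\in G_j}\omega_s\nu(P_sx)\le\sum_k2^{-k}\|x\|_k\le\|x\|_E$. Lemma~\ref{lem:glue} applies with $C=1$ and $\gamma=\frac18$, contradicting \eqref{eq:block}.

\subsection*{Case 2: $\limsup_n\|y_n\|_k>0$ for some $k\ge1$}
Fix such a $k$. Passing to a subsequence, there are $\delta>0$ and $k$-admissible families $F_n$ in levels $I_n$ with $\sum_{s\in F_n}\nu(P_sy_n)>\delta$ for all $n$. Put $T_n=T_{F_n}$. Then $\operatorname{rk}(T_n)\le k$, and all nodes of $T_n$ have length less than $q_n$.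

The families $F_n$ lie on disjoint levels, but their trees all start at the root and overlap in an uncontrolled way. We pass to a limit to control the overlap. Subsets of $\Delta$ are points of the compact metrizable space $\{0,1\}^\Delta$, so along a subsequence $T_n$ converges pointwise to a set $B$: each node of $B$ is in $T_n$ for all large $n$, and each node outside $B$ is outside $T_n$ for all large $n$. The set $B$ contains $\emptyset$ and is downward closed, and $\operatorname{rk}(B)\le k$ by Lemma~\ref{lem:rank}(e). For each $q$ there are finitely many nodes of length at most $q$, so $T_m$ and $B$ agree on them for all large $m$. Passing to a further subsequence, we may assume that for all $n<m$ the sets $T_m$ and $B$ have the same nodes of length at most $q_n$. It follows that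
\begin{equation}\label{eq:disjoint}
\text{the sets }T_n\setminus B\text{ are pairwise disjoint.}
\end{equation}
Indeed, if $n<m$ and $c\in T_n\cap T_m$, then $|c|<q_n$ and $c\in T_m$, so $c\in B$.

For $s\in F_n$ we have $\nu(P_sy_n)\le\nu(P_{s\setminus B}y_n)+\nu(P_{s\cap B}y_n)$. So along a further subsequence one of the following two subcases holds for all $n$.

\subsection*{Subcase 2a: $\sum_{s\in F_n}\nu(P_{s\setminus B}y_n)>\delta/2$ for all $n$}
This is the situation of Example~\ref{ex:outside}. Let $G_n$ be the family of the nonempty sets $s\setminus B$, $s\in F_n$. It is $k$-admissible, lies in levels $I_n$, and its members are contained in $T_n\setminus B$. We show that every finite subfamily $H$ of $\bigcup_nG_n$ is $(2k+1)$-admissible; then Lemma~\ref{lem:glue} with $\gamma=\delta/2$ contradicts \eqref{eq:block}.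

\emph{Branches.} Let $\sigma$ meet a member of $G_n$ at $c$ and a member of $G_m$ at $c'$. The nodes $c,c'$ are comparable, say $c\sqsubseteq c'$. Then $c\in T_n\setminus B$, and $c\in T_m$ because $c'\in T_m$. By \eqref{eq:disjoint}, $n=m$. So $\sigma$ meets members of one $G_n$ only, and at most $k$ of them.

\emph{Rank.} Let $U=B\cup\bigcup_nT_n$, a subtree containing $T_H$. Let $c\in U\setminus B$, say $c\in T_n$. If $c'\in U$ extends $c$, then $c'\notin B$, so $c'\in T_m$ for some $m$; then $c\in T_m\setminus B$, and $m=n$ by \eqref{eq:disjoint}. Thus $U\cap\operatorname{cone}(c)\subset T_n$, so every embedding into $U$ with root extending $c$ is an embedding into $T_n$, and $\operatorname{rk}_U(c)\le k$. Lemma~\ref{lem:rank}(d) gives $\operatorname{rk}(T_H)\le\operatorname{rk}(U)\le2k+1$.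

\subsection*{Subcase 2b: $\sum_{s\in F_n}\nu(P_{s\cap B}y_n)>\delta/2$ for all $n$}
This is the situation of Example~\ref{ex:inside}. Families inside $B$ have rank at most $k$, and the difficulty is that one branch may meet $F_n$ for many $n$. We first cut $B$ into chains. Put $\rho(c)=\operatorname{rk}_B(c)\in\{0,\dots,k\}$ for $c\in B$. Since $\rho$ is nonincreasing along $\sqsubseteq$, for $s\in F_n$ and $0\le i\le k$ the set $s^i=\{c\in s\cap B:\rho(c)=i\}$ is a segment or empty, and $\nu(P_{s\cap B}y_n)\le\sum_{i=0}^k\nu(P_{s^i}y_n)$. For each $n$ some $i$ carries at least the average; along a subsequence it is the same $i$, and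
\begin{equation}\label{eq:deltaprime}
\sum_{s\in F_n}\nu(P_{s^i}y_n)>\delta':=\frac{\delta}{2(k+1)}\qquad\text{for all }n .
\end{equation}
Let $Z=\{c\in B:\rho(c)=i\}$, with $M$ and the chains $Z_\mu$, $\mu\in M$, as in Lemma~\ref{lem:rank}(c), and pick branches $\sigma_\mu\supset Z_\mu$. Each nonempty $s^i$ lies in exactly one $Z_\mu$, namely the one containing its least node. Let $M_n\subset M$ be the finite set of those $\mu$ for which $Z_\mu$ contains a nonempty $s^i$ with $s\in F_n$.

We choose $n_1<n_2<\cdots$ so that the chains used at earlier stages can be discarded. Given $n_1,\dots,n_{j-1}$, let $M'_j=\bigcup_{l<j}M_{n_l}$, a finite set. Fix $n$ and $\mu\in M'_j$. At most $k$ members $s\in F_n$ satisfy $\emptyset\ne s^i\subset Z_\mu$, because such an $s$ meets $\sigma_\mu$; for these, $P_{s^i}y_n=P_{s^i}P_{\sigma_\mu}y_n$, and \eqref{eq:two} gives $\nu(P_{s^i}y_n)\le2\nu(P_{\sigma_\mu}y_n)$. So the sets $s^i$ lying in $\bigcup_{\mu\in M'_j}Z_\mu$ contribute at most $2k\sum_{\mu\in M'_j}\nu(P_{\sigma_\mu}y_n)$ to the sum \eqref{eq:deltaprime}, and this tends to $0$ as $n\to\infty$ by \eqref{eq:block}. This is the only place where the hypothesis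 on branches is used. Choose $n_j>n_{j-1}$ so that the contribution is less than $\delta'/2$, and let $G_j$ be the family of the nonempty $s^i$, $s\in F_{n_j}$, that lie in some $Z_\mu$ with $\mu\notin M'_j$. Then $G_j$ is $k$-admissible, lies in levels $I_{n_j}$, and $\sum_{r\in G_j}\nu(P_ry_{n_j})>\delta'/2$.

Every finite subfamily $H$ of $G=\bigcup_jG_j$ is $k$-admissible. Its tree lies in $B$, so $\operatorname{rk}(T_H)\le k$. If a branch $\sigma$ meets a member of $G$ lying in $Z_\mu$, then $\mu\in\sigma$, and since the elements of $M$ are incomparable, $\mu$ is determined by $\sigma$. If $G_j$ has a member in $Z_\mu$, then $\mu\in M_{n_j}\subset M'_l$ for all $l>j$, so no later $G_l$ has one. Hence $\sigma$ meets members of one $G_j$ only, and at most $k$ of them. Lemma~\ref{lem:glue} with $\gamma=\delta'/2$ contradicts \eqref{eq:block}, and the proof of Theorem~\ref{thm:amalg} is complete.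

The two halves of Definition~\ref{def:adm} enter at different points. The bound on the number of members per branch makes $\|\cdot\|_E$ equivalent to $\nu$ on branches and is used in both subcases to count intersections. The bound on the rank makes $\rho$ finite-valued, which splits $B$ into finitely many layers of incomparable chains in Subcase~2b; in Subcase~2a it has to be recovered for the glued family, with $k$ replaced by $2k+1$.

\section{Making the branch spaces $1$-complemented}\label{sec:renorm}

In $E$ the copies of $X_\sigma$ and the projections onto them are controlled only up to the factor $5$. To remove it we let chain vectors be measured by $\nu$ itself, taking the largest seminorm that is at most $\|\cdot\|_E$ everywhere and at most $\nu$ on chain vectors.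

\begin{proposition}\label{prop:renorm}
For $x\in c_{00}(\Lambda)$ let $\|x\|_{\widetilde E}$ be the infimum of $\sum_i\nu(x_i)+\|y\|_E$ over all decompositions $x=\sum_ix_i+y$ with finitely many chain vectors $x_i$ and $y\in c_{00}(\Lambda)$. Then $\frac15\|x\|_E\le\|x\|_{\widetilde E}\le\|x\|_E$; $\|x\|_{\widetilde E}=\nu(x)$ for chain vectors $x$; $\|P_\sigma x\|_{\widetilde E}\le\|x\|_{\widetilde E}$ for all $\sigma$; and $(e_{t_m})$ is monotone for $\|\cdot\|_{\widetilde E}$. So the completion $\widetilde E$ is isomorphic to $E$, has a monotone basis, and contains each $X_\sigma$ isometrically as a $1$-complemented subspace.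
\end{proposition}

\begin{proof}
Decompositions can be added and multiplied by scalars, so $\|\cdot\|_{\widetilde E}$ is a seminorm. The decomposition $x=y$ gives $\|x\|_{\widetilde E}\le\|x\|_E$, and for a chain vector $z$ the decomposition $z=x_1$ gives $\|z\|_{\widetilde E}\le\nu(z)$. Fix a decomposition $x=\sum_ix_i+y$. By Lemma~\ref{lem:basic}(a), $\|x\|_E\le5\sum_i\nu(x_i)+\|y\|_E$, whence $\|x\|_E\le5\|x\|_{\widetilde E}$. The vectors $P_\sigma x_i$ and $P_\sigma y$ all lie in $c_{00}(\Lambda\cap\sigma)$, so (N1) and (N2) give
\[
\nu(P_\sigma x)\le\sum_i\nu(P_\sigma x_i)+\nu(P_\sigma y)\le\sum_i\nu(x_i)+\|y\|_E ,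
\]
that is, $\nu(P_\sigma x)\le\|x\|_{\widetilde E}$. For $x$ supported in $\sigma$ this gives $\nu(x)\le\|x\|_{\widetilde E}$, hence equality; and for general $x$ it gives $\|P_\sigma x\|_{\widetilde E}=\nu(P_\sigma x)\le\|x\|_{\widetilde E}$. Finally, with $A_m,D_m$ as in the proof of Lemma~\ref{lem:basic}(c), $P_{A_m}x=\sum_iP_{D_m}x_i+P_{A_m}y$ is a decomposition of $P_{A_m}x$, so $\|P_{A_m}x\|_{\widetilde E}\le\sum_i\nu(x_i)+\|y\|_E$ by (N2) and Lemma~\ref{lem:basic}(c).
\end{proof}

\section{Coding an analytic class on the binary tree}\label{sec:coding}

We prove Theorem~\ref{thm:strong}. If $\mathcal C=\emptyset$, take $E=\ell_1$. So let $\mathcal C\ne\emptyset$, let $\varepsilon>0$, and choose $\eta>0$ with $(1+\eta)^2\le1+\varepsilon$. We must produce $\Lambda$ and $\nu$ such that every member of $\mathcal C$ is close to some $X_\sigma$ and \emph{every} $X_\sigma$ is Schur.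

\subsection*{Codes}
A tree has countably many nodes, so only countably many vectors are available. We therefore approximate bases by vectors of a fixed dense sequence $(d_n)_{n\ge0}$ in $K$. Let $\mathfrak B$ be the set of $\beta\in\mathbb N^{\mathbb N}$ for which there are $X\in\mathcal C$ and a Schauder basis $(z_j)$ of $X$ with
\begin{equation}\label{eq:code}
(1+\eta)^{-1}\Big\|\sum_ja_jz_j\Big\|\le\Big\|\sum_ja_jd_{\beta(j)}\Big\|\le(1+\eta)\Big\|\sum_ja_jz_j\Big\|
\end{equation}
for all finitely supported rational $(a_j)$. By continuity \eqref{eq:code} then holds for all finitely supported scalar sequences. We say that $\beta$ \emph{codes} $(X,(z_j))$.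

\begin{lemma}\label{lem:codes}
The set $\mathfrak B$ is analytic, and every normalized Schauder basis $(z_j)$ of a space $X\in\mathcal C$ is coded by some $\beta\in\mathfrak B$. In particular $\mathfrak B\ne\emptyset$.
\end{lemma}

\begin{proof}
Consider the triples $(\beta,X,(z_j))\in\mathbb N^{\mathbb N}\times\mathrm{SB}\times K^{\mathbb N}$ such that $X\in\mathcal C$, $(z_j)$ is a basis of $X$, and \eqref{eq:code} holds for rational coefficients. The first condition is analytic, the second is Borel by Lemma~\ref{lem:borel}(b), and the third is a countable intersection of closed conditions. So the set of triples is analytic, and $\mathfrak B$ is its projection.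

Let $(z_j)$ be normalized with basis constant $\lambda$. Choose $\delta_j>0$ with $2\lambda\sum_j\delta_j\le\eta/(1+\eta)$ and $\beta$ with $\|d_{\beta(j)}-z_j\|\le\delta_j$. Since $|a_j|\le2\lambda\|\sum_ia_iz_i\|$,
\[
\Big|\,\Big\|\sum_ja_jd_{\beta(j)}\Big\|-\Big\|\sum_ja_jz_j\Big\|\,\Big|\le\sum_j|a_j|\delta_j\le\frac{\eta}{1+\eta}\Big\|\sum_ja_jz_j\Big\| .
\]
As $1-\frac\eta{1+\eta}=(1+\eta)^{-1}$ and $1+\frac\eta{1+\eta}\le1+\eta$, this gives \eqref{eq:code}.
\end{proof}

\subsection*{The set $\Lambda$}
One cannot simply take the tree of initial segments of elements of $\mathfrak B$: its branches are limits of codes, and nothing forces a limit of codes to be a code. Analyticity repairs this. Let $\mathcal T$ and $\pi$ be as in \eqref{eq:treerep}, and put $\beta_\tau=(\pi(\tau(j)))_{j\ge0}$ for $\tau\in[\mathcal T]$. Every $\beta_\tau$ is in $\mathfrak B$, and every element of $\mathfrak B$ is some $\beta_\tau$.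

The tree $\mathcal T$ may branch infinitely, while Section~\ref{sec:schur} used twice that levels are finite: for the rank of $Q_q$ and for \eqref{eq:disjoint}. We therefore move $\mathcal T$ into $\Delta$ by
\[
\iota(t_0,\dots,t_{m-1})=0^{t_0}1\,0^{t_1}1\cdots0^{t_{m-1}}1 ,
\]
which spreads the successors of a node along a comb. We have $t\sqsubseteq t'$ if and only if $\iota(t)\sqsubseteq\iota(t')$. One direction is immediate. For the other, if $\iota(t)\sqsubseteq\iota(t')$, then the letters $1$ of $\iota(t)$ are the first $|t|$ letters $1$ of $\iota(t')$, and the lengths of the runs of zeros before them are the entries of $t$ and the first $|t|$ entries of $t'$. In particular $\iota$ is injective. Put $\Lambda=\iota(\mathcal T\setminus\{\emptyset\})$, which is infinite since $\mathcal T$ is pruned, and attach to each node a vector of $K$: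
\[
u(\iota(t_0,\dots,t_{m-1}))=d_{\pi(t_{m-1})} .
\]

For a branch $\sigma$, the set $\iota^{-1}(\Lambda\cap\sigma)$ is a chain in $\mathcal T\setminus\{\emptyset\}$ that contains the nonempty initial segments of its elements. So $\Lambda\cap\sigma$ is either finite or equal to $\{\iota(\tau|m):m\ge1\}$ for a unique $\tau\in[\mathcal T]$. Conversely, for $\tau\in[\mathcal T]$ this set is $\Lambda\cap\sigma$ with $\sigma=0^{\tau(0)}1\,0^{\tau(1)}1\cdots$. In this case the vector attached to $\iota(\tau|(j+1))$ is $d_{\beta_\tau(j)}$.

\subsection*{The branch norms}
The sequences $(d_{\beta(j)})$ need not be monotone, and their basis constants need not be bounded over $\mathfrak B$. We obtain (N2) by taking the maximum over partial sums; this is the source of the factor $\lambda$ in Theorem~\ref{thm:strong}. For a nonzero chain vector $x$ whose support is $b_1\sqsubset\cdots\sqsubset b_p$ put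
\[
\nu(x)=\max_{q\le p}\Big\|\sum_{j\le q}x(b_j)u(b_j)\Big\|_K,\qquad\nu(0)=0 .
\]
Inserting further nodes of a chain with coefficient $0$ only repeats partial sums or adds the partial sum $0$. So on $c_{00}(\Lambda\cap\sigma)$ the maximum can be taken along the fixed enumeration of $\Lambda\cap\sigma$, and $\nu$ is a seminorm there. Restriction to a subtree keeps an initial part of the support, so it removes partial sums from the maximum; this is (N2). For definiteness, let $t\in\mathcal T\setminus\{\emptyset\}$. As $\mathcal T$ is pruned, $t=\tau|(j+1)$ for some $\tau\in[\mathcal T]$ and $j$, and \eqref{eq:code} for $\beta_\tau$ gives $\|u(\iota(t))\|=\|d_{\beta_\tau(j)}\|\ge(1+\eta)^{-1}\|z_j\|>0$. Hence $\nu(x)\ge|x(b_1)|\,\|u(b_1)\|>0$ for $x\ne0$, and (N1) holds.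

\begin{lemma}\label{lem:branch}
Let $\tau\in[\mathcal T]$, let $\sigma=0^{\tau(0)}1\,0^{\tau(1)}1\cdots$, and suppose that $\beta_\tau$ codes $(X,(z_j))$, where $(z_j)$ has basis constant $\lambda$. Then $X_\sigma$ is isomorphic to $X$, at Banach--Mazur distance at most $(1+\eta)^2\lambda$.
\end{lemma}

\begin{proof}
Write $\beta=\beta_\tau$ and $x=\sum_ja_je_{\iota(\tau|(j+1))}$, a finite sum. Then $\nu(x)=\sup_m\|\sum_{j<m}a_jd_{\beta(j)}\|$, and \eqref{eq:code} and \eqref{eq:basis} give
\[
(1+\eta)^{-1}\Big\|\sum_ja_jz_j\Big\|\le\nu(x)\le(1+\eta)\sup_m\Big\|\sum_{j<m}a_jz_j\Big\|\le(1+\eta)\lambda\Big\|\sum_ja_jz_j\Big\| .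
\]
So $z_j\mapsto e_{\iota(\tau|(j+1))}$ extends to an isomorphism $S$ of $X$ onto $X_\sigma$ with $\|S\|\le(1+\eta)\lambda$ and $\|S^{-1}\|\le1+\eta$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:strong} and~\ref{thm:main}]
Every $X_\sigma$ is Schur: it is finite-dimensional if $\Lambda\cap\sigma$ is finite, and otherwise $\Lambda\cap\sigma$ comes from some $\tau\in[\mathcal T]$, the sequence $\beta_\tau\in\mathfrak B$ codes a basis of a member of $\mathcal C$, and $X_\sigma$ is isomorphic to this member by Lemma~\ref{lem:branch} (the space $X_\sigma$ depends only on $\Lambda\cap\sigma$). By Theorem~\ref{thm:amalg} and Proposition~\ref{prop:renorm}, $\widetilde E$ is a Schur space with a monotone basis that contains every $X_\sigma$ isometrically as a $1$-complemented subspace. Let $X\in\mathcal C$ have a basis with constant $\lambda$, and normalize it. By Lemma~\ref{lem:codes} it is coded by some $\beta\in\mathfrak B$, and $\beta=\beta_\tau$ for some $\tau\in[\mathcal T]$. By Lemma~\ref{lem:branch}, $X$ is at distance at most $(1+\eta)^2\lambda\le(1+\varepsilon)\lambda$ from the corresponding $X_\sigma$. This proves Theorem~\ref{thm:strong}.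 Since every $X\in\mathcal C$ has a basis, Theorem~\ref{thm:main} follows.
\end{proof}

\section{Universal Schur spaces}\label{sec:univ}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
(b)$\Rightarrow$(c): apply Theorem~\ref{thm:strong} to the analytic set containing $\mathcal C$. (c)$\Rightarrow$(a): a space with a basis is separable.

(a)$\Rightarrow$(b): let $Y$ be a separable Schur space containing copies of all members of $\mathcal C$; we may assume that $Y$ is a closed subspace of $K$. Let $\mathcal D$ be the set of $X\in\mathrm{SB}$ that have a Schauder basis and embed isomorphically into $Y$. Then $\mathcal C\subset\mathcal D$, and $\mathcal D$ consists of Schur spaces with bases. We have $X\in\mathcal D$ if and only if there are a Schauder basis $(z_j)$ of $X$, a sequence $(v_j)\in Y^{\mathbb N}$ and an integer $N\ge1$ with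
\begin{equation}\label{eq:embed}
N^{-1}\Big\|\sum_ja_jz_j\Big\|\le\Big\|\sum_ja_jv_j\Big\|\le N\Big\|\sum_ja_jz_j\Big\|
\end{equation}
for all finitely supported rational $(a_j)$: an embedding $S$ gives $v_j=Sz_j$, and conversely \eqref{eq:embed} lets $z_j\mapsto v_j$ extend to an embedding. By Lemma~\ref{lem:borel}(b), and since $Y^{\mathbb N}$ is closed in $K^{\mathbb N}$, this exhibits $\mathcal D$ as a projection of a Borel set.
\end{proof}

We close with classes whose members need not have bases. A space is \emph{isomorphically universal} for $\mathcal C$ if it contains an isomorphic copy of every member of $\mathcal C$. The statement below is not used above, and its proof rests on three published results that we quote without proof. Recall that a space is an $\mathcal L_\infty$-space if for some constant $\kappa$ each of its finite-dimensional subspaces is contained in a finite-dimensional subspace at Banach--Mazur distance at most $\kappa$ from $\ell_\infty^n$ for the appropriate $n$. Fix $\mu>1$.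
\begin{itemize}
\item[(Q1)] Bourgain and Pisier \cite{BP} embed every separable space $X$ isometrically into a separable $\mathcal L_\infty$-space $\mathcal L_\mu[X]$ such that $\mathcal L_\mu[X]/X$ is Schur.
\item[(Q2)] Dodos \cite{Dodos} proved that $\{(X,Y)\in\mathrm{SB}^2:Y\text{ is isometric to }\mathcal L_\mu[X]\}$ is analytic.
\item[(Q3)] Infinite-dimensional separable $\mathcal L_\infty$-spaces have bases (Johnson, Rosenthal and Zippin \cite{JRZ}).
\end{itemize}

\begin{proposition}\label{prop:nobasis}
Assume (Q1)--(Q3). A set $\mathcal C\subset\mathrm{SB}$ admits a separable Schur space that is isomorphically universal for $\mathcal C$ if and only if $\mathcal C$ is contained in an analytic set of Schur spaces. The universal space can be taken with a monotone basis.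
\end{proposition}

\begin{proof}
Let $Y\subset K$ be a separable Schur space universal for $\mathcal C$. A space $X\in\mathrm{SB}$ embeds into $Y$ if and only if there are $(v_j)\in Y^{\mathbb N}$ and $N\ge1$ such that \eqref{eq:embed} holds with $g_j(X)$ in place of $z_j$; the two inequalities make $g_j(X)\mapsto v_j$ a well-defined linear map on the dense span of the $g_j(X)$, bounded above and below. So the spaces that embed into $Y$ form an analytic set of Schur spaces containing $\mathcal C$.

For the converse we may assume that $\mathcal C$ is itself an analytic set of Schur spaces. First, if $X$ is a closed subspace of $V$ and both $X$ and $V/X$ are Schur, then $V$ is Schur. Indeed, let $(v_n)$ be weakly null in $V$. Its image in $V/X$ is weakly null, hence norm null, so there are $x_n\in X$ with $\|v_n-x_n\|\to0$. Then $(x_n)$ is weakly null in $V$, hence in $X$, so $\|x_n\|\to0$ and $\|v_n\|\to0$. By (Q1), $\mathcal L_\mu[X]$ is therefore Schur for $X\in\mathcal C$. By (Q2), the set $\mathcal D$ of $Y\in\mathrm{SB}$ isometric to $\mathcal L_\mu[X]$ for some $X\in\mathcal C$ is analytic, and every $X\in\mathcal C$ embeds into a member of $\mathcal D$.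 By Lemma~\ref{lem:borel}(c) and (Q3), the infinite-dimensional members of $\mathcal D$ form an analytic set of Schur spaces with bases. Theorem~\ref{thm:strong} gives a Schur space $E$ with a monotone basis containing copies of them, and the finite-dimensional members of $\mathcal D$ embed into $E$ because $E$ is infinite-dimensional.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP}
Bourgain and Pisier, Bol. Soc. Brasil. Mat. 14 (1983).

\bibitem{Dodos}
Dodos, Trans. Amer. Math. Soc. 361 (2009).

\bibitem{JRZ}
Johnson, Rosenthal and Zippin, Israel J. Math. 9 (1971).

\bibitem{Kurka}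
Ond\v{r}ej Kurka, \emph{Amalgamations of classes of Banach spaces with a monotone basis}, arXiv:1504.06862 (2015).

\end{thebibliography}
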